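# The minimum of the Bergman kernel and the first Dirichlet eigenvalue of a planar domain

Throughout, $D(a,r)$ is the open disc of center $a$ and radius $r$, $\mathbb D=D(0,1)$, $dA$ is Lebesgue measure on $\mathbb C$, and $\|\cdot\|$ is an $L^2$ norm. A domain is a nonempty connected open set. The letters $C,c>0$ stand for absolute constants that may change from line to line. We write $x\asymp y$ if $cy\le x\le Cy$, and $\bar\partial=\frac12(\partial_x+i\partial_y)$.

## 1. The Bergman kernel on the diagonal and its infimum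

**Definition (Bergman kernel).** Let $\Omega\subsetneq\mathbb C$ be a domain and let $A^2(\Omega)$ be the space of holomorphic $f$ on $\Omega$ with $\int_\Omega|f|^2\,dA<\infty$. If $\overline{D(z,r)}\subset\Omega$, the mean value property and Cauchy–Schwarz give $|f(z)|^2\le\frac1{\pi r^2}\|f\|^2$. Hence $A^2(\Omega)$ is a Hilbert space on which point evaluations are continuous, and it has a reproducing kernel $K_\Omega(\cdot,\cdot)$. We only use the diagonal:
$$K_\Omega(z)=K_\Omega(z,z)=\sup\Big\{|f(z)|^2:\ f\in A^2(\Omega),\ \int_\Omega|f|^2\,dA\le1\Big\}.$$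
The two expressions agree because $f(z)=\langle f,K_\Omega(\cdot,z)\rangle$ and $\|K_\Omega(\cdot,z)\|^2=K_\Omega(z,z)$.

To bound $K_\Omega(z)$ from below one exhibits a function, since $K_\Omega(z)\ge|f(z)|^2/\|f\|^2$ for every nonzero $f\in A^2(\Omega)$. To bound it from above one must control all functions.

**Example.** $K_{D(a,r)}(a)=\frac1{\pi r^2}$. The mean value inequality on discs $D(a,r')$, $r'\uparrow r$, gives "$\le$", and the constant function $(\pi r^2)^{-1/2}$ gives "$\ge$". At the other extreme, $A^2(\mathbb C\setminus\{0\})=\{0\}$: for $f=\sum a_nw^n$ we have $\|f\|^2=\sum|a_n|^2\,2\pi\int_0^\infty s^{2n+1}ds$, and every one of these integrals diverges. So $K_{\mathbb C\setminus\{0\}}\equiv0$.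

**Lemma 1 (two rules).**

(a) If $\Omega\subset\Omega'$, then $K_\Omega\ge K_{\Omega'}$ on $\Omega$.

(b) If $T$ is injective and holomorphic on $\Omega$, then $K_\Omega(z)=|T'(z)|^2K_{T(\Omega)}(T(z))$. In particular $K_{t\Omega}(tz)=t^{-2}K_\Omega(z)$ for $t>0$.

*Proof.* (a) Restricting $f$ from $\Omega'$ to $\Omega$ does not increase its norm and keeps $f(z)$. (b) The map $g\mapsto(g\circ T)\,T'$ is an isometry of $A^2(T(\Omega))$ onto $A^2(\Omega)$, by the change of variables with Jacobian $|T'|^2$. Take suprema of the values at $z$. $\blacksquare$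

**Definition (infimum and inradius).**
$$\kappa(\Omega)=\inf_{z\in\Omega}K_\Omega(z),\qquad R(\Omega)=\sup_{z\in\Omega}\operatorname{dist}(z,\partial\Omega)\in(0,\infty].$$

If $D(z,r)\subset\Omega$, then $K_\Omega(z)\le K_{D(z,r)}(z)=\frac1{\pi r^2}$ by Lemma 1(a). Hence for every domain
$$\kappa(\Omega)\le\frac1{\pi R(\Omega)^2},\tag{1}$$
with the right side read as $0$ if $R(\Omega)=\infty$.

**Examples.** In $\mathbb D$, the map $T(w)=\frac{w-z}{1-\bar zw}$ has $T(z)=0$ and $T'(z)=\frac1{1-|z|^2}$, so $K_{\mathbb D}(z)=\frac1{\pi(1-|z|^2)^2}$ and $\kappa(\mathbb D)=\frac1\pi$, with equality in (1). In the upper half-plane, $T(w)=\frac{w-z}{w-\bar z}$ has $|T'(z)|=\frac1{2\operatorname{Im}z}$, so $K(z)=\frac1{4\pi(\operatorname{Im}z)^2}$ and $\kappa=0$. In the strip $S=\{0<\operatorname{Im}w<1\}$, apply Lemma 1(b) with $T(w)=e^{\pi w}$, which maps $S$ onto the upper half-plane. With $z=x+iy$,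
$$K_S(z)=\frac{\pi^2e^{2\pi x}}{4\pi\,(e^{\pi x}\sin\pi y)^2}=\frac\pi{4\sin^2\pi y},\qquad\kappa(S)=\frac\pi4 .$$

## 2. The first Dirichlet eigenvalue and Lipschitz test functions

**Definition (first eigenvalue).**
$$\lambda_1(\Omega)=\inf_{\phi\in C_0^\infty(\Omega)\setminus\{0\}}\frac{\int_\Omega|\nabla\phi|^2}{\int_\Omega|\phi|^2}.$$
Clearly $\lambda_1(\Omega')\le\lambda_1(\Omega)$ if $\Omega\subset\Omega'$, and $\lambda_1(t\Omega)=t^{-2}\lambda_1(\Omega)$. If $R(\Omega)=\infty$, then $\Omega$ contains arbitrarily large discs, so $\lambda_1(\Omega)=0$.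

**Lemma 2 (Lipschitz test functions).** If $\phi\ge0$ is Lipschitz and compactly supported on $\mathbb C$, zero off $\Omega$, and $\phi\not\equiv0$, then $\lambda_1(\Omega)\le\int|\nabla\phi|^2/\int\phi^2$.

*Proof.* The support of $\phi$ may touch $\partial\Omega$, so we first shrink it. For $t>0$ let $\phi_t=(\phi-t)_+$. It is Lipschitz, and its support lies in $\{\phi\ge t\}$, a compact subset of $\Omega$. Mollifications of $\phi_t$ are in $C_0^\infty(\Omega)$ and converge to $\phi_t$ in $L^2$ together with their gradients. So $\lambda_1(\Omega)\int\phi_t^2\le\int|\nabla\phi_t|^2\le\int|\nabla\phi|^2$, the last step because $\nabla\phi_t=1_{\{\phi>t\}}\nabla\phi$ a.e. Let $t\to0$. $\blacksquare$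

**Example.** For the strip $S$, $\lambda_1(S)=\pi^2$. On each vertical segment a function vanishing at both ends satisfies $\int_0^1|\partial_y\phi|^2dy\ge\pi^2\int_0^1|\phi|^2dy$ (sine series), so $\lambda_1(S)\ge\pi^2$. Conversely, let $\chi\ge0$ be a Lipschitz function on $\mathbb R$ with compact support, $\chi\not\equiv0$. The function $\chi(x/L)\sin\pi y$ on $S$, extended by $0$, gives $\lambda_1(S)\le\pi^2+L^{-2}\int\chi'^2/\int\chi^2$; let $L\to\infty$.

Our domains will be made by punching small round holes, so we need that this keeps connectedness.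

**Lemma 3 (punching holes).** Let $U$ be a domain, and remove from $U$ a locally finite family of pairwise disjoint closed discs $\overline{D(a,\delta_a)}\subset U$ for which slightly larger concentric closed discs still lie in $U$ and are still pairwise disjoint. The result is a domain.

*Proof.* By local finiteness the union of the discs is relatively closed in $U$, so the result is open. Let $p,q$ be two remaining points, joined by a path in $U$. The path is compact, so it meets finitely many of the removed discs. For each of these take a larger concentric closed disc as in the hypothesis, small enough to avoid $p$ and $q$. One after the other, replace the part of the path between its first entry into and its last exit from the larger disc by an arc of the boundary circle. These circles lie in $U$ and meet no removed disc, and each lies outside the other larger discs, so a later replacement does not spoil an earlier one. The final path joins $p$ to $q$ in the remaining set. $\blacksquare$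

**Example.** For $0<\delta<\frac12$ the perforated plane
$$\Omega_\delta=\mathbb C\setminus\bigcup_{a\in\mathbb Z+i\mathbb Z}\overline{D(a,\delta)}$$
is a domain (enlarge the discs to a radius between $\delta$ and $\frac12$). Its inradius is $R(\Omega_\delta)=\frac1{\sqrt2}-\delta$, attained at $\frac{1+i}2$.

## 3. Can $\kappa$ be bounded by $\lambda_1$?

Both $\kappa$ and $\lambda_1$ decrease when the domain grows, up to the fact that $\kappa$ is an infimum over a larger set, and both scale like $(\text{length})^{-2}$. It is known that there is a numerical constant $c_0>0$ with $\kappa(\Omega)\ge c_0\lambda_1(\Omega)$ for every domain $\Omega\subsetneq\mathbb C$. The converse question is taken from Bo-Yong Chen and Yuanpu Xiong, "Real Variable Things in Bergman Theory", arXiv:2412.13854 (2024).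

**Question.** Does there exist a numerical constant $C_0>0$ such that $\kappa(\Omega)\le C_0\lambda_1(\Omega)$ for any domain $\Omega\subsetneq\mathbb C$?

The examples so far are consistent with "yes". For a half-plane and for $\mathbb C\setminus\{0\}$ both sides are $0$. For the strip, $\kappa/\lambda_1=\frac{\pi/4}{\pi^2}=\frac1{4\pi}$. For discs, the ratio is the same for all radii, by scaling.

**The answer is no.** We shall first prove that the ratio $\kappa(\Omega_\delta)/\lambda_1(\Omega_\delta)$ grows like $\log\log\frac1\delta$, and then build a domain with $\lambda_1=0$ and $\kappa>0$.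

## 4. Two upper bounds for $\kappa$: inscribed discs and Cauchy–Pompeiu

The first approach to a positive answer is to compare with inscribed discs through (1). The second is to represent $f(z)$ by an area integral against the gradient of a cutoff.

**Proposition 4.**

(a) Let $\alpha>0$. If $\lambda_1(\Omega)\ge\alpha R(\Omega)^{-2}$, then $\kappa(\Omega)\le\frac1{\pi\alpha}\lambda_1(\Omega)$. In particular $\kappa(\Omega)\le\frac4\pi\lambda_1(\Omega)$ for every simply connected $\Omega\subsetneq\mathbb C$.

(b) For every $\Omega$, $z\in\Omega$, and every real, nonnegative, Lipschitz, compactly supported $\phi$ on $\mathbb C$ vanishing off $\Omega$ with $\phi(z)=1$: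
$$K_\Omega(z)\le\frac1{4\pi^2}\int\frac{|\nabla\phi(w)|^2}{|w-z|^2}\,dA(w).$$

*Proof of (a).* If $R(\Omega)=\infty$, then $\kappa(\Omega)=0$ by (1). Otherwise $\kappa\le\frac1{\pi R^2}\le\frac{\lambda_1}{\pi\alpha}$.

For the simply connected case we quote the theorem of E. Makai, *Acta Math. Acad. Sci. Hungar.* 16 (1965), 319–323: a bounded simply connected domain satisfies $\lambda_1\ge\frac1{4R^2}$. It is used only here. Let $\Omega\subsetneq\mathbb C$ be simply connected with $R(\Omega)<\infty$, and exhaust it by bounded simply connected subdomains $\Omega_n$, for instance the images of $D(0,1-\frac1n)$ under a Riemann map. Every test function on $\Omega$ has compact support, hence is supported in some $\Omega_n$, so $\lambda_1(\Omega_n)\downarrow\lambda_1(\Omega)$. Since $R(\Omega_n)\le R(\Omega)$, we have $\lambda_1(\Omega_n)\ge\frac1{4R(\Omega_n)^2}\ge\frac1{4R(\Omega)^2}$. Let $n\to\infty$ and take $\alpha=\frac14$.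

*Proof of (b).* Recall the Cauchy–Pompeiu formula for a compactly supported Lipschitz function $F$:
$$F(z)=\frac1\pi\int\frac{\bar\partial F(w)}{z-w}\,dA(w).$$
For smooth $F$ it is textbook. For Lipschitz $F$ one mollifies: $F_\epsilon\to F$ uniformly and $\bar\partial F_\epsilon\to\bar\partial F$ in $L^3$ with supports in a fixed compact set, while $w\mapsto\frac1{z-w}$ is locally in $L^{3/2}$.

Let $f\in A^2(\Omega)$ with $\|f\|\le1$, let $0<t<1$, and put $\phi_t=(\phi-t)_+$. As in Lemma 2, $\phi_t$ has compact support in $\Omega$, so $f\phi_t$ extended by $0$ is Lipschitz with compact support, and $\bar\partial(f\phi_t)=f\,\bar\partial\phi_t$ a.e. because $f$ is holomorphic. Also $|\bar\partial\phi_t|=\frac12|\nabla\phi_t|\le\frac12|\nabla\phi|$ a.e., because $\phi_t$ is real. Since $\phi_t(z)=1-t$, Cauchy–Schwarz gives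
$$(1-t)^2|f(z)|^2=\Big|\frac1\pi\int\frac{f\,\bar\partial\phi_t}{z-w}\,dA(w)\Big|^2\le\frac1{\pi^2}\int_\Omega|f|^2\,dA\cdot\frac14\int\frac{|\nabla\phi|^2}{|w-z|^2}\,dA .$$
Let $t\to0$ and take the supremum over $f$. $\blacksquare$

Part (a) shows where to look for a counterexample: $\lambda_1$ must be much smaller than $R^{-2}$. This happens when the complement reaches every disc of a fixed size, but only with pieces that the Dirichlet integral hardly notices.

## 5. The plane with a lattice of small holes

Consider $\Omega_\delta$ with $\delta$ small and put $M=\log\frac1{2\delta}$. The inradius stays near $\frac1{\sqrt2}$, so (1) gives only $\kappa(\Omega_\delta)\le C$. We now show that $\lambda_1(\Omega_\delta)$ is much smaller.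

**Theorem 5.** For $0<\delta<\frac12$ let $\Omega_\delta=\mathbb C\setminus\bigcup_{a\in\mathbb Z+i\mathbb Z}\overline{D(a,\delta)}$ and $M=\log\frac1{2\delta}$. There are absolute constants such that for all sufficiently small $\delta$
$$\frac cM\le\lambda_1(\Omega_\delta)\le\frac CM,\qquad c\,\frac{\log M}M\le\kappa(\Omega_\delta)\le C\,\frac{\log M}M .$$
Hence $\kappa(\Omega_\delta)/\lambda_1(\Omega_\delta)\asymp\log\log\frac1\delta\to\infty$ as $\delta\to0$, and no constant $C_0$ exists.

The ratio statement follows from the four bounds because $\frac12\log\frac1\delta\le M\le\log\frac1\delta$ for $\delta\le\frac14$. This section proves three of the four bounds.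

**The potential of the holes.** The purpose is a cutoff that vanishes on the holes with the least energy. Define
$$\eta(w)=\frac{\log(|w-a|/\delta)}M\ \text{ for }\delta\le|w-a|\le\tfrac12,\qquad\eta=0\text{ on }\overline{D(a,\delta)},\qquad\eta=1\text{ elsewhere},$$
where $a$ runs over $\mathbb Z+i\mathbb Z$. Since $\log\frac1{2\delta}=M$, $\eta$ is continuous. Its gradient is at most $\frac1{M\delta}$, so $\eta$ is Lipschitz, and $0\le\eta\le1$. Let $q_a$ be the closed unit square centered at $a$. Then
$$\int_{q_a}|\nabla\eta|^2=\frac1{M^2}\int_{\delta<|w-a|<1/2}\frac{dA}{|w-a|^2}=\frac{2\pi}{M^2}\log\frac1{2\delta}=\frac{2\pi}M.\tag{2}$$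

**Step 1: $\lambda_1(\Omega_\delta)\le C/M$.** We test with $\eta$ cut off in a huge box. Write $|x+iy|_\infty=\max(|x|,|y|)$, let $L\in\mathbb N$, and put $\psi(w)=\min(1,\max(0,2-|w|_\infty/L))$. Then $|\nabla\psi|=\frac1L$ on $L<|w|_\infty<2L$, a set of area $12L^2$, and $\nabla\psi=0$ elsewhere, so $\int|\nabla\psi|^2\le16$. The squares $q_a$ meeting $\{\psi>0\}=\{|w|_\infty<2L\}$ have $|a|_\infty\le2L$, so there are at most $(4L+1)^2$ of them. Those with $|a|_\infty\le L-1$ lie in $\{\psi=1\}$, so there are at least $(2L-1)^2$ of these, each containing $q_a\setminus D(a,\frac12)$, of area $1-\frac\pi4$, where $\eta=1$. The function $\phi=\psi\eta$ vanishes off $\Omega_\delta$, and $|\nabla\phi|^2\le2|\nabla\psi|^2+2\psi^2|\nabla\eta|^2$. By Lemma 2 and (2),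
$$\lambda_1(\Omega_\delta)\le\frac{2\cdot16+2(4L+1)^2\,2\pi/M}{(2L-1)^2(1-\pi/4)}\ \xrightarrow[L\to\infty]{}\ \frac{16\pi}{(1-\pi/4)M}.$$

**Step 2: $\lambda_1(\Omega_\delta)\ge2/M$ for $M\ge1$.** We prove a Poincaré inequality in each square. Splitting into real and imaginary parts, we may take $\phi\in C_0^\infty(\Omega_\delta)$ real, extended by $0$. In polar coordinates about $a$ the square is $q_a=\{s\le\varrho(\theta)\}$ with $\varrho\le\frac1{\sqrt2}$, and $\phi=0$ for $s\le\delta$. For $\delta\le s\le\varrho(\theta)$, Cauchy–Schwarz gives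
$$|\phi(s,\theta)|^2=\Big|\int_\delta^s\partial_t\phi\,dt\Big|^2\le\int_\delta^s\frac{dt}t\int_\delta^{\varrho}|\partial_t\phi|^2\,t\,dt\le2M\int_\delta^{\varrho}|\partial_t\phi|^2\,t\,dt,$$
since $\log\frac s\delta\le\log\frac1{\sqrt2\,\delta}=M+\log\sqrt2\le2M$. The right side does not depend on $s$. Integrating against $s\,ds\,d\theta$ and using $\varrho^2/2\le\frac14$ gives $\int_{q_a}\phi^2\le\frac M2\int_{q_a}|\nabla\phi|^2$. Sum over $a$.

**Step 3: $\kappa(\Omega_\delta)\le C\log M/M$.** We apply Proposition 4(b) at $z=\frac{1+i}2$, for $M\ge4$. Let $\ell=\sqrt M\ge2$, $\psi(w)=\min(1,\max(0,2-|w-z|/\ell))$ and $\phi=\psi\eta$. Every lattice point satisfies $|a-z|\ge\frac1{\sqrt2}>\frac12$, so $z\in\Omega_\delta$, $\eta(z)=1$ and $\phi(z)=1$. Again $|\nabla\phi|^2\le2|\nabla\psi|^2+2\psi^2|\nabla\eta|^2$. For the outer cutoff,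
$$\int\frac{|\nabla\psi|^2}{|w-z|^2}\,dA=\frac1{\ell^2}\int_{\ell<|w-z|<2\ell}\frac{dA}{|w-z|^2}=\frac{2\pi\log2}M.$$
For the holes, $|w-z|\ge|a-z|-\frac12\ge\frac14|a-z|$ on $D(a,\frac12)$, because $\frac34|a-z|\ge\frac12$. Only holes with $|a-z|\le2\ell+\frac12$ matter, so by (2)
$$\int\frac{\psi^2|\nabla\eta|^2}{|w-z|^2}\,dA\le\frac{2\pi}M\sum_{|a-z|\le2\ell+\frac12}\frac{16}{|a-z|^2}.\tag{3}$$
The four nearest $a$ have $|a-z|^2=\frac12$ and contribute $8$ to $\sum|a-z|^{-2}$. Any other $a$ has $|a-z|_\infty\ge\frac32$. So for $\zeta\in q_a$ we have $|\zeta-z|\ge|\zeta-z|_\infty\ge1$, and $|\zeta-z|\le|a-z|+\frac1{\sqrt2}\le2|a-z|$, and $|\zeta-z|\le2\ell+2$. Hence these $a$ contribute at most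
$$4\int_{1\le|\zeta-z|\le2\ell+2}\frac{dA}{|\zeta-z|^2}=8\pi\log(2\ell+2).$$
Altogether $K_{\Omega_\delta}(z)\le C\log M/M$.

**Where the logarithm comes from.** In (3), an annulus $|w-z|\sim s$ contains about $s^2$ holes and each costs about $\frac1{Ms^2}$, so every dyadic annulus costs about $\frac1M$. There are about $\log\ell$ of them. With this $\psi$ we cannot stop much before $\ell=\sqrt M$, because cutting off at distance $\ell$ costs about $\ell^{-2}$. So this approach to $\kappa\le C_0\lambda_1$ misses by a factor $\log M$. Is that factor an artifact of the method?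

**What one pair of poles gives.** Let $M\ge1$, let $z\in\Omega_\delta$, let $a$ be a lattice point nearest to $z$, let $b=a+1$, and test with $f(w)=\frac1{w-a}-\frac1{w-b}$, so that $|f(w)|=\frac1{|w-a||w-b|}$. (A single pole $\frac1{w-a}$ need not have finite norm: it decays like $|w|^{-1}$.) On $\delta<|w-a|<\frac12$ we have $|w-b|\ge\frac12$, so this ring contributes at most $4\cdot2\pi M$ to $\|f\|^2$, and so does the ring about $b$. Where $|w-a|,|w-b|\ge\frac12$, $|f|^2\le\frac12(|w-a|^{-4}+|w-b|^{-4})$, which contributes at most $\int_{|u|\ge1/2}|u|^{-4}dA=4\pi$. So $\|f\|^2\le20\pi M$. Moreover $|z-a|\le\frac1{\sqrt2}$ and $|z-b|\le2$, so $|f(z)|^2\ge\frac12$ and $K_{\Omega_\delta}(z)\ge\frac1{40\pi M}$. This only matches $\lambda_1\asymp\frac1M$, without the logarithm. But it used two holes. The count of dyadic annuli suggests using all the holes, at all distances from $1$ to $\sqrt M$.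

## 6. Superposing poles at all scales

**Choice of the coefficients.** Take $f=\sum_jc_j\frac1{w-a_j}$ with one pole in each hole of an $N\times N$ block. Near each hole the norm squared costs about $2\pi M|c_j|^2$. If these were the only costs, we should maximize $|\sum_jc_j/(z-a_j)|^2$ for given $\sum|c_j|^2$. By Cauchy–Schwarz the best choice is $c_j$ proportional to $1/\overline{(z-a_j)}$, with the value $\sum_j|z-a_j|^{-2}$, which is of order $\log N$ for a unit lattice. Two obstacles remain: the poles interact, since $\int\frac1{w-a_i}\overline{\frac1{w-a_j}}\,dA$ is not zero, and the sum may decay only like $|w|^{-1}$. We cure the second by making $\sum c_j=0$. For the first we split each pole into a local singular part and a pole smeared over its cell, and show that the smeared poles form a bounded perturbation exactly as long as $N^2\le M$.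

**Lemma 6.** There are absolute constants $N_0\in\mathbb N$, $c_1>0$ such that the following holds. Let $Q$ be a closed square of side $Nh$, $N\ge N_0$, divided into $N^2$ closed squares $q_j$ of side $h$ with centers $a_j$. Let $0<\delta<h/2$ and $M=\log\frac h{2\delta}\ge N^2$. If a domain $\Omega$ satisfies $\Omega\cap D(a_j,\delta)=\emptyset$ for all $j$, then
$$K_\Omega(z)\ge c_1\frac{\log N}{h^2M}\qquad(z\in\Omega\cap Q).$$

*Proof.* **Step 1: normalization.** Dilating by $t$ leaves $N$ and $M$ unchanged and multiplies both sides by $t^{-2}$ (Lemma 1(b)). So assume $Nh=1$, and $Q=[0,1]^2$ after a translation and a rotation. Fix $z\in\Omega\cap Q$. We take $N_0\ge5$, so $\log N\ge1$.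

**Step 2: lattice sums.** We compare sums over the centers with integrals, leaving out the few centers too close to $z$. Let $J=\{j:|a_j-z|\ge h\}$ and $n=\#J$. If $j\notin J$, then $q_j\subset \overline{D(z,(1+\frac1{\sqrt2})h)}$, of area $<10h^2$. So at most $9$ indices are missing, and
$$n\ge N^2-9\ge\tfrac12N^2,\qquad\text{that is,}\qquad\tfrac1n\le2h^2.\tag{4}$$
For $j\in J$ and $\zeta\in q_j$ we have $|\zeta-a_j|\le\frac h{\sqrt2}\le\frac1{\sqrt2}|a_j-z|$, hence
$$\tfrac14|a_j-z|\le|\zeta-z|\le2|a_j-z|.\tag{5}$$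
Put $S_k=h^2\sum_{j\in J}|a_j-z|^{-k}$ for $k=1,2$. We claim
$$S_1\le4\sqrt2\,\pi,\qquad\tfrac\pi{32}\log\tfrac N4\le S_2\le C\log N.\tag{6}$$
By (5), $|a_j-z|^{-1}\le2|\zeta-z|^{-1}$ on $q_j$, whose area is $h^2$, and $Q\subset\{|\zeta-z|\le\sqrt2\}$. So
$$S_1\le2\int_{|\zeta-z|\le\sqrt2}\frac{dA}{|\zeta-z|}=4\sqrt2\,\pi .$$
Also by (5), $|\zeta-z|\ge\frac h4$ on $\bigcup_Jq_j$, so
$$S_2\le4\int_{h/4\le|\zeta-z|\le\sqrt2}\frac{dA}{|\zeta-z|^2}=8\pi\log(4\sqrt2\,N)\le C\log N .$$
For the lower bound, if $\zeta\in q_j$ and $|\zeta-z|\ge2h$, then $|a_j-z|\ge2h-\frac h{\sqrt2}\ge h$, so $j\in J$. Since $z\in Q=[0,1]^2$, $Q$ contains a quarter-disc of radius $\frac12$ centered at $z$. By (5), $|a_j-z|^{-2}\ge\frac1{16}|\zeta-z|^{-2}$, so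
$$S_2\ge\frac1{16}\cdot\frac\pi2\int_{2h}^{1/2}\frac{ds}s=\frac\pi{32}\log\frac1{4h}=\frac\pi{32}\log\frac N4 .$$

**Step 3: the test function and its value at $z$.** Let
$$b_j=\frac{h^2}{\overline{z-a_j}},\qquad d=\sum_{j\in J}b_j,\qquad c_j=b_j-\frac dn,\qquad f(w)=\sum_{j\in J}\frac{c_j}{w-a_j}.$$
Then $\sum_Jc_j=0$ and $|d|\le S_1$, and $f$ is holomorphic on $\Omega$ because $a_j\notin\Omega$. Since $\sum_Jb_j/(z-a_j)=S_2$,
$$|f(z)|\ge S_2-|d|\cdot\frac1n\sum_J\frac1{|z-a_j|}=S_2-|d|\,\frac{N^2}n\,S_1\ge S_2-2S_1^2\ge\frac\pi{32}\log\frac N4-64\pi^2\ge\frac\pi{64}\log N,\tag{7}$$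
the last step for $N\ge N_0$, which fixes $N_0$. The coefficients satisfy, by (4) and (6),
$$\sum_J|c_j|^2\le2\sum_J|b_j|^2+\frac2n|d|^2\le2h^2S_2+4h^2S_1^2\le Ch^2\log N.\tag{8}$$

**Step 4: splitting the poles.** We separate the singular part of each pole, supported in its own cell, from a bounded part. Let $r=\frac h2$, and
$$g_j(w)=\begin{cases}\dfrac1{w-a_j},&|w-a_j|\ge r,\\[2mm]\dfrac{\overline{w-a_j}}{r^2},&|w-a_j|<r,\end{cases}\qquad e_j(w)=\frac1{w-a_j}-g_j(w).$$
On $D(a_j,r)$, $e_j=\frac1{w-a_j}\big(1-\frac{|w-a_j|^2}{r^2}\big)$, and $e_j=0$ elsewhere, so $|e_j|\le|w-a_j|^{-1}$. The discs $D(a_j,r)$ are disjoint, and $\Omega$ misses $D(a_j,\delta)$. Hence, by (8),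
$$\Big\|\sum_Jc_je_j\Big\|^2_{L^2(\Omega)}\le\sum_J|c_j|^2\int_{\delta<|w-a_j|<r}\frac{dA}{|w-a_j|^2}=2\pi M\sum_J|c_j|^2\le CMh^2\log N.\tag{9}$$

**Step 5: the smeared part has norm at most an absolute constant.** The function $g_j$ is the Cauchy transform of the uniform probability density on the cell disc:
$$g_j(w)=\frac1{\pi r^2}\int_{D(a_j,r)}\frac{dA(\zeta)}{w-\zeta}.$$
Outside the disc this is the mean value property of $\zeta\mapsto\frac1{w-\zeta}$. Inside, by the classical formula, the Cauchy transform of $1_{D(a_j,r)}$ is $\pi\,\overline{(w-a_j)}$. Therefore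
$$G:=\sum_Jc_jg_j=\int\frac{\rho(\zeta)}{w-\zeta}\,dA(\zeta),\qquad\rho=\frac1{\pi r^2}\sum_Jc_j1_{D(a_j,r)},\qquad\int\rho\,dA=\sum_Jc_j=0,$$
and $\rho$ is supported in $Q$. For $\zeta\in D(a_j,r)$, by (4) and (5),
$$|\rho(\zeta)|\le\frac4{\pi h^2}\Big(\frac{h^2}{|z-a_j|}+\frac{S_1}n\Big)\le\frac4\pi\Big(\frac2{|\zeta-z|}+2S_1\Big)\le\frac C{|\zeta-z|},$$
where the last step uses $|\zeta-z|\le\sqrt2$ and (6). Since $\int_{|u|\le\sqrt2}|u|^{-4/3}dA<\infty$, we get $\|\rho\|_{L^1},\|\rho\|_{L^{4/3}}\le C$.

*Near $z$.* If $|w-z|<3$ and $\zeta\in Q$, then $|w-\zeta|<3+\sqrt2<5$. Young's inequality with $\frac34+\frac34=1+\frac12$ gives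
$$\|G\|_{L^2(D(z,3))}\le\big\||u|^{-1}1_{|u|<5}\big\|_{L^{4/3}}\,\|\rho\|_{L^{4/3}}\le C.$$

*Far from $z$.* If $|w-z|\ge3$, then $|w-\zeta|\ge|w-z|-\sqrt2\ge\frac12|w-z|$ for $\zeta\in Q$. Since $\int\rho=0$ we may subtract $\frac1{w-z}$ from the kernel:
$$|G(w)|=\Big|\int\rho(\zeta)\frac{\zeta-z}{(w-\zeta)(w-z)}\,dA(\zeta)\Big|\le\frac{2\sqrt2\,\|\rho\|_{L^1}}{|w-z|^2},$$
which is square integrable on $|w-z|\ge3$. So $\|G\|_{L^2(\mathbb C)}\le C$.

**Step 6: conclusion.** We have $f=\sum_Jc_je_j+G$. The hypothesis $M\ge N^2$ enters here: $Mh^2=M/N^2\ge1$, so the constant from Step 5 is absorbed into (9):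
$$\|f\|_{L^2(\Omega)}^2\le C(1+Mh^2\log N)\le CMh^2\log N .$$
With (7), $K_\Omega(z)\ge\frac{|f(z)|^2}{\|f\|^2}\ge c\,\frac{(\log N)^2}{Mh^2\log N}=c\,\frac{\log N}{h^2M}$. $\blacksquare$

**End of the proof of Theorem 5: $\kappa(\Omega_\delta)\ge c\log M/M$.** We choose the largest block that Lemma 6 allows. Let $M\ge16$ be so large that $N=\lfloor\sqrt M\rfloor\ge N_0$. Then $N^2\le M$. Every $z\in\Omega_\delta$ lies in a square $Q$ consisting of $N^2$ of the unit squares $q_a$, and Lemma 6 with $h=1$, for which $\log\frac h{2\delta}=M$, gives $K_{\Omega_\delta}(z)\ge c_1\frac{\log N}M$. Since $N\ge\frac12\sqrt M\ge M^{1/4}$, this is at least $\frac{c_1}4\cdot\frac{\log M}M$, uniformly in $z$. With Steps 1–3 of Section 5 this proves Theorem 5, and the Question has a negative answer. $\blacksquare$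

## 7. Domains with $\lambda_1=0$ and $\kappa$ close to the inscribed-disc bound

**Theorem 7.** For every $\varepsilon\in(0,1)$ there is a domain $\Omega\supset\mathbb D$ with $\lambda_1(\Omega)=0$, $\frac{1-\varepsilon}\pi\le\kappa(\Omega)\le\frac1\pi$, and $K_\Omega(z)\to\infty$ as $|z|\to\infty$, $z\in\Omega$.

**Consequences.** Dilations keep $\lambda_1=0$ and give $\kappa(t\Omega)=t^{-2}\kappa(\Omega)$, so there are domains with $\lambda_1=0$ and $\kappa$ arbitrarily large. Hence no inequality $\kappa\le\Phi(\lambda_1)$ with finite $\Phi$ holds. Also $R(\Omega)\ge1$ because $\mathbb D\subset\Omega$, so $\kappa(\Omega)R(\Omega)^2\ge\frac{1-\varepsilon}\pi$: the constant $\frac1\pi$ in (1) is sharp even within the class $\lambda_1=0$.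

**How to make $\lambda_1$ vanish.** Fill a square of fixed side with $N^2$ holes of logarithmic size $M$. By (2), after scaling, the holes cost the energy $2\pi N^2/M$, so $\lambda_1$ sees only $N^2/M$. Lemma 6 bounds $K$ below by a multiple of $\frac{N^2}M\log N$. Take $M=N^2\sqrt{\log N}$. Then the first quantity is $(\log N)^{-1/2}$ and the second is $\sqrt{\log N}$. Letting $N\to\infty$ from square to square sends the first to $0$ and the second to $\infty$.

If every square of a grid in $\mathbb C$ is filled in this way, one gets a domain with $\lambda_1=0<\kappa$; the verification is the one given below with $\Gamma$ omitted. For Theorem 7 the unit disc must stay free of holes while $K_\Omega$ stays above $\frac{1-\varepsilon}\pi$ in and near it. For this we remove also an arc that nearly closes the unit circle. For small $\sigma>0$ let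
$$\Gamma=\Gamma_\sigma=\{e^{i\theta}:\sigma\le\theta\le2\pi-\sigma\}.$$
The set $\mathbb C\setminus\Gamma$ is a domain: the disc and the exterior are connected through the gap. Since $\Gamma$ is compact and connected, $\widehat{\mathbb C}\setminus\Gamma$ is simply connected.

### 7.1. Inside the arc: an approximate indicator of the disc

**Lemma 8.** Given $\varepsilon\in(0,1)$, for all small $\sigma$: $K_{\mathbb C\setminus\Gamma_\sigma}(z)\ge\frac{1-\varepsilon}\pi$ for $|z|\le\frac9{10}$.

*Proof.* The idea is a holomorphic function on $\mathbb C\setminus\Gamma$ close to $1$ inside the circle and close to $0$ outside. Its norm squared is then close to $\pi$.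

**Step 1: a square root.** Let $c=\cos\sigma$, $\tau=\sin\sigma$, $u=w-c$ (in this proof $c$ is this number). Then $u^2+\tau^2=(w-e^{i\sigma})(w-e^{-i\sigma})$, with both zeros on $\Gamma$. The function $\frac{w-e^{i\sigma}}{w-e^{-i\sigma}}$ is holomorphic without zeros on the simply connected domain $\widehat{\mathbb C}\setminus\Gamma$, so it has a holomorphic square root $g$ there with $g(\infty)=1$. Then $s=(w-e^{-i\sigma})\,g$ is holomorphic and nonvanishing on $\mathbb C\setminus\Gamma$, with $s^2=u^2+\tau^2$ and $s/u\to1$ at $\infty$. Put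
$$f=\frac12\Big(1-\frac us\Big).$$
For $|u|>2\tau$ let $q=\sqrt{1+\tau^2/u^2}$ (principal branch; $|\tau^2/u^2|<\frac14$). Then $s^2=(uq)^2$, so $s=\pm uq$ with constant sign on each connected subset of $(\mathbb C\setminus\Gamma)\cap\{|u|>2\tau\}$. We determine the sign outside and inside.

**Step 2: outside, $s=uq$.** Let $|w|>1$ and $|u|>2\tau$. Move $w$ outward along the ray from $c\in\mathbb D$. Then $|u|$ increases, and the point stays outside $\overline{\mathbb D}$: if a later point were in $\overline{\mathbb D}$, then $w$, lying on the segment from $c$ to it, would be in $\overline{\mathbb D}$ by convexity. So $w$ is joined within $\{|w|>1,|u|>2\tau\}$ to a neighborhood of $\infty$, where $s/u\to1$ and $q\to1$ force $s=uq$.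

**Step 3: inside, $s=-uq$.** Let $\sigma$ be so small that $c>2\tau$. On a circle $|w|=\varrho<1$ we have $|w-c|^2=\varrho^2+c^2-2\varrho c\cos(\arg w)$, which increases with $|\arg w|$. So each point of $\{|w|<1,|u|>2\tau\}$ moves within this set along its circle to $(-1,0]$, and $(-1,0]$ lies in the set because $\varrho+c\ge c>2\tau$. Hence the set is connected, and the sign is constant on it. To find it, look at the real interval $(-1,\infty)\subset\mathbb C\setminus\Gamma$. There $s^2=u^2+\tau^2>0$, so $s$ is real and nonvanishing, and it is positive near $+\infty$. So $s(0)>0$, while at $w=0$ we have $u=-c<0$ and $q>0$. Therefore $s=-uq$.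

**Step 4: the size of $f$.** For $|x|\le\frac14$ we have $|(1+x)^{-1/2}-1|\le|x|$, because the derivative is bounded by $\frac12(\frac34)^{-3/2}<1$. With $x=\tau^2/u^2$: outside, $f=\frac12(1-\frac1q)$; inside, $f-1=\frac12(\frac1q-1)$. So for $|u|>2\tau$
$$|f|\le\frac{\tau^2}{2|u|^2}\quad(|w|>1),\qquad|f-1|\le\frac{\tau^2}{2|u|^2}\quad(|w|<1).\tag{10}$$
For $|u|\le2\tau$ we use $|f|^2\le\frac12\big(1+\frac{|u|^2}{|s|^2}\big)$. With $u=\tau v$,
$$\int_{|u|\le2\tau}|f|^2\,dA\le\frac{\tau^2}2\int_{|v|\le2}\Big(1+\frac{|v|^2}{|v^2+1|}\Big)dA(v)\le C\tau^2,$$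
since the singularities at $v=\pm i$ are of order $|v\mp i|^{-1}$, which is integrable.

**Step 5: the norm.** Inside, (10) gives $|f|^2\le1+\frac{\tau^2}{|u|^2}+\frac{\tau^4}{4|u|^4}$, and $|u|<2$ there. Outside, $|f|^2\le\frac{\tau^4}{4|u|^4}$. The unit circle has measure zero. Hence
$$\int|f|^2\,dA\le\pi+\int_{2\tau<|u|<2}\frac{\tau^2}{|u|^2}dA+\int_{|u|>2\tau}\frac{\tau^4}{4|u|^4}dA+C\tau^2=\pi+O\Big(\tau^2\log\frac1\tau\Big).$$
For $|z|\le\frac9{10}$ and small $\sigma$ we have $|u|\ge c-\frac9{10}\ge\frac1{20}>2\tau$, so $f\to1$ uniformly there by (10) as $\sigma\to0$. Thus $K_{\mathbb C\setminus\Gamma}(z)\ge|f(z)|^2/\|f\|^2\ge\frac{1-\varepsilon}\pi$ for all small $\sigma$. $\blacksquare$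

### 7.2. Near the arc: Koebe's theorem

Recall: if $\Psi:\mathbb D\to G$ is conformal onto a simply connected domain $G\subsetneq\mathbb C$ and $\Psi(0)=p$, the conformal radius of $G$ at $p$ is $\rho=|\Psi'(0)|$. Koebe's $\frac14$-theorem states $\rho\le4\operatorname{dist}(p,\partial G)$. By Lemma 1(b) for $\Psi$, $\frac1\pi=K_{\mathbb D}(0)=\rho^2K_G(p)$. For $\mathbb D$ and $p=0$, $\rho=1$.

**Lemma 9.** If $\sigma\le\frac1{40}$ and $\frac9{10}\le|z|\le\frac{11}{10}$, $z\notin\Gamma$, then $K_{\mathbb C\setminus\Gamma}(z)\ge\frac1\pi$.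

*Proof.* We send a point of $\Gamma$ near $z$ to $0$ and another point of $\Gamma$ to $\infty$. Let $a\in\Gamma$ be nearest to $z$ and $d=|z-a|$. The point $z/|z|$ is within $\frac1{10}$ of $z$ and within $\sigma$ of $\Gamma$, so $d\le\frac1{10}+\sigma\le\frac15$. Write $a=e^{i\theta}$ with $\sigma\le\theta\le2\pi-\sigma$, and rotate by $+\frac\pi3$ if $\theta\le\pi$ and by $-\frac\pi3$ if $\theta>\pi$. The new point $b$ is again in $\Gamma$, and $|a-b|=1$.

Let $T(w)=\frac{w-a}{w-b}$ and $G=\widehat{\mathbb C}\setminus T(\Gamma)$. The compact connected set $T(\Gamma)$ contains $0=T(a)$ and $\infty=T(b)$, so $G$ is a simply connected domain in $\mathbb C\setminus\{0\}$. The map $T$ is injective and holomorphic from $\mathbb C\setminus\Gamma$ into $G$. Let $\rho$ be the conformal radius of $G$ at $T(z)$. Since $0\notin G$, Koebe's theorem gives $\rho\le4\operatorname{dist}(T(z),\partial G)\le4|T(z)|$. With $T'(w)=\frac{a-b}{(w-b)^2}$ and both parts of Lemma 1,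
$$K_{\mathbb C\setminus\Gamma}(z)\ge|T'(z)|^2K_G(T(z))=\frac{|T'(z)|^2}{\pi\rho^2}\ge\frac{|T'(z)|^2}{16\pi|T(z)|^2}=\frac{|a-b|^2}{16\pi|z-a|^2|z-b|^2}\ge\frac1{16\pi d^2(1+d)^2}\ge\frac1\pi,$$
where we used $|z-b|\le d+1$ and $4d(1+d)\le0.96<1$. $\blacksquare$

### 7.3. Construction and proof of Theorem 7

**Step 1: the domain.** Fix $\sigma\le\frac1{40}$ so small that Lemma 8 holds for the given $\varepsilon$, and let $s_0=\frac1{20}$. Let $Q_1,Q_2,\dots$ be the closed squares of the grid of side $s_0$ with vertices in $s_0(\mathbb Z+i\mathbb Z)$ that meet $\{|z|\ge\frac{11}{10}\}$. They cover $\{|z|\ge\frac{11}{10}\}$. Their diameter is $<0.08$, so they lie in $\{|z|>1\}$. Choose integers $N_k\ge N_0$, $N_k\ge3$, $N_k\to\infty$, with $c_1s_0^{-2}\sqrt{\log N_k}\ge1+k$, where $N_0,c_1$ are from Lemma 6. Put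
$$h_k=\frac{s_0}{N_k},\qquad M_k=N_k^2\sqrt{\log N_k}\ge N_k^2,\qquad\delta_k=\tfrac12h_ke^{-M_k},$$
so that $\log\frac{h_k}{2\delta_k}=M_k$. Divide $Q_k$ into $N_k^2$ squares of side $h_k$, let $A_k$ be the set of their centers, and define
$$\Omega=\mathbb C\setminus\Big(\Gamma\cup\bigcup_k\bigcup_{a\in A_k}\overline{D(a,\delta_k)}\Big).$$
The removed discs, even enlarged to radii slightly above $\delta_k$ and below $h_k/2$, lie in the interiors of different small squares, hence are disjoint and avoid $\Gamma$. They are locally finite because only finitely many $Q_k$ meet a bounded set. By Lemma 3 with $U=\mathbb C\setminus\Gamma$, $\Omega$ is a domain. Nothing was removed from $\mathbb D$, so $\mathbb D\subset\Omega$ and $\kappa(\Omega)\le K_{\mathbb D}(0)=\frac1\pi$.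

**Step 2: the lower bound for $K_\Omega$.** There are three regions.

* If $|z|\le\frac9{10}$, then $K_\Omega(z)\ge K_{\mathbb C\setminus\Gamma}(z)\ge\frac{1-\varepsilon}\pi$ by Lemmas 1(a) and 8.
* If $\frac9{10}\le|z|\le\frac{11}{10}$, $z\in\Omega$, then $K_\Omega(z)\ge K_{\mathbb C\setminus\Gamma}(z)\ge\frac1\pi$ by Lemmas 1(a) and 9.
* If $|z|\ge\frac{11}{10}$, $z\in\Omega$, then $z\in Q_k$ for some $k$. Lemma 6 applies with $Q=Q_k$, $N=N_k$, $h=h_k$, $M=M_k\ge N_k^2$, and gives
$$K_\Omega(z)\ge c_1\frac{\log N_k}{h_k^2M_k}=c_1s_0^{-2}\sqrt{\log N_k}\ge1+k .$$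

Hence $\kappa(\Omega)\ge\frac{1-\varepsilon}\pi$. Given any $m$, the squares $Q_1,\dots,Q_m$ are bounded, so for $|z|$ large $z$ lies in some $Q_k$ with $k>m$, and $K_\Omega(z)\ge1+m$. So $K_\Omega(z)\to\infty$ as $|z|\to\infty$.

**Step 3: $\lambda_1(\Omega)=0$.** We repeat the test of Section 5, Step 1, in larger and larger boxes placed farther and farther out. Let $\gamma_k=N_k^2/M_k=(\log N_k)^{-1/2}\to0$. Let $L=4p$, $p\in\mathbb N$. Only finitely many $k$ have $\gamma_k>L^{-2}$, so we can choose a box $B$ made of $L\times L$ grid squares, all among the $Q_k$ and so far out that $\gamma_k\le L^{-2}$ for each of them. Let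
$$\psi(w)=\min\Big(1,\frac4{Ls_0}\operatorname{dist}(w,\mathbb C\setminus B)\Big).$$
Then $|\nabla\psi|\le\frac4{Ls_0}$, and $B$ has area $(Ls_0)^2$, so $\int|\nabla\psi|^2\le16$. Moreover $\psi=1$ on the concentric box $B'$ of side $Ls_0/2$, which is a union of grid squares because $Ls_0/4=ps_0$. For $a\in A_k$, $Q_k\subset B$, let $\eta=\log(|w-a|/\delta_k)/M_k$ on $\delta_k\le|w-a|\le h_k/2$ and $\eta=0$ on $\overline{D(a,\delta_k)}$; let $\eta=1$ elsewhere. As in (2), each such hole contributes exactly $\frac{2\pi}{M_k^2}\log\frac{h_k}{2\delta_k}=\frac{2\pi}{M_k}$ to $\int|\nabla\eta|^2$.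

The function $\phi=\psi\eta$ is nonnegative, Lipschitz and compactly supported. It vanishes off $\Omega$: outside $B$ because $\psi=0$ there, and inside $B$ because $\Gamma$ does not meet $B$ and the only removed discs meeting $B$ are those belonging to the $Q_k\subset B$. We have
$$\int|\nabla\phi|^2\le2\cdot16+2\sum_{Q_k\subset B}N_k^2\,\frac{2\pi}{M_k}=32+4\pi\sum_{Q_k\subset B}\gamma_k\le32+4\pi L^2L^{-2}=32+4\pi .$$
In each small square of $B'$ the part outside $D(a,h_k/2)$, a fraction $1-\frac\pi4$ of its area, has $\phi=1$, so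
$$\int\phi^2\ge\Big(1-\frac\pi4\Big)\frac{L^2s_0^2}4 .$$
By Lemma 2, $\lambda_1(\Omega)\le CL^{-2}$ for every $L=4p$. Hence $\lambda_1(\Omega)=0$, which proves Theorem 7. $\blacksquare$
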